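\title{Gaussian extremizers in Barthe's reverse Brascamp--Lieb inequality}

\begin{abstract}
The optimal constant $D$ in Barthe's reverse Brascamp--Lieb inequality is an infimum over centered Gaussian functions, and this infimum need not be attained. We prove that if $D>0$ and equality holds for some tuple of integrable functions with positive integrals, then equality holds for a tuple of centered Gaussians. Extremizers are closed under convolution, so the central limit theorem yields a Gaussian extremizer as soon as one extremizer is bounded and has finite second moments. The main step produces such an extremizer from an arbitrary one, by multiplying it with a reflected dilate of itself and averaging over the dilation factor. We also show that the covariances of any extremizer with finite second moments define a Gaussian extremizer, and that extremizers exist exactly when the datum is equivalent to a geometric one, or equivalently when every critical subspace has a critical complement.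
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The inequality}
Let $n\ge1$ and $k\ge1$. For $i=1,\dots,k$ let $H_i$ be a Euclidean space of dimension $n_i\ge1$, equipped with its inner product and Lebesgue measure, let $B_i:\mathbb{R}^n\to H_i$ be a surjective linear map with adjoint $B_i^*:H_i\to\mathbb{R}^n$, and let $c_i>0$. Assume the \emph{scaling condition}
\begin{equation}\label{eq:scaling}
\sum_{i=1}^k c_in_i=n .
\end{equation}
The family $\{(B_i,c_i)\}_{i=1,\dots,k}$ is called a \emph{Brascamp--Lieb datum}. Nothing changes if $\mathbb{R}^n$ is replaced by another $n$-dimensional Euclidean space, and we shall consider data on subspaces of $\mathbb{R}^n$. Put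
\[
L:H_1\times\dots\times H_k\to\mathbb{R}^n,\qquad L(x_1,\dots,x_k)=\sum_{i=1}^kc_iB_i^*x_i ,
\]
and, for a tuple $f=(f_1,\dots,f_k)$ of non-negative integrable functions $f_i$ on $H_i$,
\[
\mathcal{S}f(x)=\sup\Big\{\prod_{i=1}^kf_i(x_i)^{c_i}\,:\,L(x_1,\dots,x_k)=x\Big\},\qquad \sup\emptyset=0 .
\]
A \emph{centered Gaussian} on $H_i$ is a function $e^{-\langle A_ix,x\rangle}$ with $A_i$ positive definite. Barthe's reverse Brascamp--Lieb inequality states that
\begin{equation}\label{eq:barthe}
\int^*_{\mathbb{R}^n}\mathcal{S}f(x)\,dx\ \ge\ D\prod_{i=1}^k\Big(\int_{H_i}f_i\Big)^{c_i}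
\end{equation}
for all such tuples $f$. Here $\int^*$ is the outer integral, recalled in Section~\ref{sec:conventions}, and $D$ is the infimum of the ratio
\[
\mathcal{R}(f)=\frac{\int^*\mathcal{S}f}{\prod_i\big(\int f_i\big)^{c_i}}
\]
over all tuples of centered Gaussians. We take \eqref{eq:barthe}, with this value of $D$, as known for every datum.

Indicator functions show what the inequality measures. If $f_i=\mathbf{1}_{K_i}$, then $\mathcal{S}f$ is the indicator function of the Minkowski sum $\sum_ic_iB_i^*K_i$, and \eqref{eq:barthe} bounds the outer measure of this sum from below by $D\prod_i|K_i|^{c_i}$. Dilating all $K_i$ by $t$ multiplies the two sides by $t^n$ and $t^{\sum c_in_i}$; this is the reason for \eqref{eq:scaling}.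

\subsection{The question and the results}
An \emph{extremizer} of \eqref{eq:barthe} is a tuple $f$ of non-negative integrable functions with $\int f_i>0$ for every $i$ and $\mathcal{R}(f)=D$. A \emph{Gaussian extremizer} is an extremizer all of whose components are centered Gaussians. We assume $D>0$; Remark~\ref{rem:Dzero} shows that this excludes only degenerate situations.

The infimum defining $D$ runs over a non-compact set and need not be attained (Example~\ref{ex:none}). When it is not attained, equality in \eqref{eq:barthe} might still hold for some tuple that is not Gaussian. The question, which we take from \cite{BFK}, is whether this can happen: if \eqref{eq:barthe} has an extremizer, must it have a Gaussian extremizer? The answer is yes.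

\begin{theorem}\label{thm:main}
If $D>0$ and \eqref{eq:barthe} has an extremizer, then \eqref{eq:barthe} has a Gaussian extremizer.
\end{theorem}

We add two complements; neither is used in the proof of Theorem~\ref{thm:main}. For a tuple $C=(C_1,\dots,C_k)$ of positive definite operators $C_i$ on $H_i$ consider the equations
\begin{equation}\label{eq:stationary}
C_i^{-1}=B_iQ^{-1}B_i^*\quad(i=1,\dots,k),\qquad\text{where } Q=\sum_{j=1}^kc_jB_j^*C_jB_j .
\end{equation}
They express that $\mathcal{R}$, restricted to Gaussians, is stationary (Lemma~\ref{lem:stationary}). The \emph{covariance operator} $C$ of a probability density $p$ with finite second moment and mean $m$ is defined by $\langle C\xi,\xi\rangle=\int\langle y-m,\xi\rangle^2p(y)\,dy$. The first complement says that a Gaussian extremizer can be read off from any extremizer with second moments.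

\begin{theorem}\label{thm:cov}
Let $D>0$ and let $(f_i)$ be an extremizer with $\int|x|^2f_i(x)\,dx<\infty$ for all $i$. Then the covariance operators $C_i$ of the densities $f_i/\int f_i$ satisfy \eqref{eq:stationary}, and $\big(e^{-\langle C_i^{-1}x,x\rangle/2}\big)_i$ is a Gaussian extremizer.
\end{theorem}

The second complement decides by linear algebra whether extremizers exist. A subspace $V\subset\mathbb{R}^n$ is \emph{critical} if $\dim V=\sum_ic_i\dim B_iV$.

\begin{theorem}\label{thm:char}
If $D>0$, the following are equivalent.
\begin{enumerate}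
\item[(i)] The inequality \eqref{eq:barthe} has an extremizer.
\item[(ii)] The inequality \eqref{eq:barthe} has a Gaussian extremizer.
\item[(iii)] There are positive definite operators $C_i$ on $H_i$ satisfying \eqref{eq:stationary}.
\item[(iv)] There are invertible linear maps $T$ on $\mathbb{R}^n$ and $U_i$ on $H_i$ such that $\tilde B_i=U_iB_iT$ satisfies $\tilde B_i\tilde B_i^*=I$ for all $i$ and $\sum_ic_i\tilde B_i^*\tilde B_i=I$.
\item[(v)] Every critical subspace $V$ has a critical complement, that is, a critical subspace $W$ with $\mathbb{R}^n=V\oplus W$.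
\end{enumerate}
\end{theorem}

A datum with $B_iB_i^*=I$ for all $i$ and $\sum_ic_iB_i^*B_i=I$ is called \emph{geometric}, and the data $\{(B_i,c_i)\}$ and $\{(U_iB_iT,c_i)\}$ are called \emph{equivalent}. Thus (iv) says that the datum is equivalent to a geometric one.

\subsection{The plan of the proof}
One expects Theorem~\ref{thm:main} to hold for the following reason. The componentwise convolution of two extremizers is again an extremizer, and so is a dilate of an extremizer. The rescaled convolution powers $N^{n_i/2}f_i^{*N}(\sqrt N\,y)$ are therefore extremizers, and the central limit theorem should drive them to Gaussians. The difficulty is that the central limit theorem needs second moments, whereas an extremizer is only known to be integrable. Without moments the scheme can collapse: the Cauchy density $p(y)=1/(\pi(1+y^2))$ has characteristic function $e^{-|\xi|}$, so $p^{*N}(y)=N^{-1}p(y/N)$ and $\sqrt N\,p^{*N}(\sqrt N\,y)=N^{-1/2}p(y/\sqrt N)\to0$. Some data do have extremizers of this kind (Example~\ref{ex:product}).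

The way out is a second closure property, which comes from the equality case in the proof of the first: certain pointwise products of two extremizers are extremizers. Products decay faster than their factors. No well-behaved extremizer is available to multiply with, so we multiply the given one by a reflected dilate of itself, and an average over the dilation factor shows that almost every factor gains one moment. Section~\ref{sec:line} shows this on the line. Section~\ref{sec:operations} proves the closure properties and carries out the central limit step. Section~\ref{sec:reduced} gains the moments for \emph{reduced} data, those for which every extremizer is automatically bounded, and Section~\ref{sec:split} brings all other data to reduced ones by splitting off free factors. Theorems~\ref{thm:cov} and~\ref{thm:char} are proved in Sections~\ref{sec:cov} and~\ref{sec:char}.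

\section{Outer integrals, Gaussians and examples}\label{sec:prelim}

\subsection{Conventions}\label{sec:conventions}
Measurable means Lebesgue measurable. For $F:\mathbb{R}^n\to[0,\infty]$ the outer integral $\int^*F$ is the infimum of $\int G$ over all measurable $G:\mathbb{R}^n\to[0,\infty]$ with $G\ge F$, and $|K|^*$ denotes the outer measure of a set $K$. The outer integral is needed because $\mathcal{S}f$ may fail to be measurable: for $H_1=H_2=\mathbb{R}^2$, $B_1=B_2=I$, $c_1=c_2=\frac12$, the null sets $K_1=[0,1]\times\{0\}$ and $K_2=\{0\}\times Z$ with $Z\subset\mathbb{R}$ non-measurable have $\frac12K_1+\frac12K_2=[0,\frac12]\times\frac12Z$. We use four facts.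
\begin{enumerate}
\item[(O1)] The outer integral is monotone, equals $\int F$ for measurable $F$, satisfies $\int^*aF=a\int^*F$ for $a>0$, and transforms like the integral under invertible affine substitutions. If $G$ is measurable and $G\ge F$ almost everywhere, then $\int G\ge\int^*F$ (redefine $G=\infty$ on the exceptional null set).
\item[(O2)] If $\int^*F<\infty$, there is a measurable $\tilde F\ge F$ with $\int\tilde F=\int^*F$, namely the infimum of a sequence of measurable majorants whose integrals tend to $\int^*F$. We call $\tilde F$ an \emph{envelope} of $F$. It is finite almost everywhere, and if $F\le M$ we may replace it by $\min(\tilde F,M)$.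
\item[(O3)] If $F\ge a>0$ on $K$, then $\int^*F\ge a|K|^*$, because every measurable majorant $G$ satisfies $\int G\ge a|\{G\ge a\}|$ and $\{G\ge a\}\supset K$.
\item[(O4)] If $\Lambda:E\to E'$ is a surjective linear map and $E_0\subset E$ is measurable with positive measure, then $|\Lambda E_0|^*>0$. Otherwise $\Lambda E_0$ lies in a Borel null set $Z$; in coordinates in which $\Lambda$ is the projection $E'\times\ker\Lambda\to E'$, the preimage $\Lambda^{-1}Z=Z\times\ker\Lambda$ is null by Tonelli's theorem, yet it contains $E_0$.
\end{enumerate}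

The functions $f_i$ are defined everywhere, and their values on null sets matter (see the end of Example~\ref{ex:line}). Accordingly, \emph{bounded} always means $\sup f_i<\infty$. We also take the $f_i$ finite-valued. This loses nothing: replacing the value $+\infty$ by $0$ on a null set leaves $\int f_i$ unchanged and does not increase $\mathcal{S}f$, so by \eqref{eq:barthe} it preserves extremality.

\begin{remark}\label{rem:Dzero}
If $L$ is not surjective, then $\mathcal{S}f$ vanishes outside a proper subspace; so $D=0$ and every tuple is an extremizer. If $L$ is surjective and all $\int f_i>0$, choose $\delta>0$ such that $E_0=\prod_i\{f_i\ge\delta\}$ has positive measure; then $\int^*\mathcal{S}f>0$ by (O3) and (O4), so for $D=0$ there is no extremizer at all. In particular $D>0$ forces $L$ to be surjective. Since the range of $L$ is $\sum_iB_i^*H_i=\big(\bigcap_i\ker B_i\big)^\perp$, this means $\bigcap_i\ker B_i=0$.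
\end{remark}

\subsection{Gaussian inputs}
For a positive definite operator $C$ on a $d$-dimensional Euclidean space put $\gamma_C(x)=e^{-\langle C^{-1}x,x\rangle/2}$. Every centered Gaussian has this form, $\int\gamma_C=(2\pi)^{d/2}(\det C)^{1/2}$, and the density $\gamma_C/\int\gamma_C$ has covariance $C$. For a tuple $C=(C_1,\dots,C_k)$ of positive definite operators write $\gamma_C=(\gamma_{C_1},\dots,\gamma_{C_k})$ and
\[
Q=Q(C)=\sum_jc_jB_j^*C_jB_j,\qquad \Psi(C)=\frac{\det Q(C)}{\prod_j(\det C_j)^{c_j}} .
\]
By \eqref{eq:scaling}, $\Psi(tC)=\Psi(C)$ for $t>0$.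

\begin{lemma}\label{lem:gauss}
Let $\bigcap_j\ker B_j=0$. Then $Q$ is positive definite, $\mathcal{S}\gamma_C=\gamma_Q$ and $\mathcal{R}(\gamma_C)=\Psi(C)^{1/2}$. Hence $D^2=\inf_C\Psi(C)<\infty$, and $\gamma_C$ is an extremizer if and only if $\Psi$ attains its infimum at $C$.
\end{lemma}

\begin{proof}
We have $\langle Qw,w\rangle=\sum_jc_j\langle C_jB_jw,B_jw\rangle>0$ for $w\ne0$. Fix $x$, put $w=Q^{-1}x$ and $z_j=C_jB_jw$, so that $L(z_1,\dots,z_k)=Qw=x$. If $L(x_1,\dots,x_k)=x$, then $\sum_jc_j\langle C_j^{-1}z_j,x_j\rangle=\sum_jc_j\langle B_jw,x_j\rangle=\langle w,x\rangle$, and the same holds with $z_j$ in place of $x_j$. Therefore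
\[
\sum_jc_j\langle C_j^{-1}x_j,x_j\rangle-\langle Q^{-1}x,x\rangle=\sum_jc_j\langle C_j^{-1}(x_j-z_j),x_j-z_j\rangle\ge0,
\]
with equality at $x_j=z_j$. This gives $\mathcal{S}\gamma_C=\gamma_Q$. In the ratio $\mathcal{R}(\gamma_C)$ the powers of $2\pi$ cancel by \eqref{eq:scaling}.
\end{proof}

\begin{lemma}\label{lem:stationary}
Let $\bigcap_j\ker B_j=0$. If $\Psi$ attains its infimum at $C$, then $C$ satisfies \eqref{eq:stationary}.
\end{lemma}

\begin{proof}
Recall that $\frac{d}{dt}\log\det(A+tX)\big|_{t=0}=\operatorname{tr}(A^{-1}X)$ for positive definite $A$. Replace $C_i$ by $C_i+tX$ with $X$ symmetric on $H_i$. The derivative of $\log\Psi$ at $t=0$ vanishes: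
\[
0=c_i\operatorname{tr}(Q^{-1}B_i^*XB_i)-c_i\operatorname{tr}(C_i^{-1}X)=c_i\operatorname{tr}(YX),\qquad Y=B_iQ^{-1}B_i^*-C_i^{-1}.
\]
The choice $X=Y$ gives $Y=0$.
\end{proof}

Testing $\Psi\ge D^2$ on Gaussians that become thin along the images of a subspace turns $D>0$ into a condition on dimensions. We write $P_V$ for the orthogonal projection onto $V$.

\begin{lemma}\label{lem:dim}
Let $D>0$. Then for every subspace $V\subset\mathbb{R}^n$
\begin{equation}\label{eq:dim}
\dim V\le\sum_jc_j\dim B_jV .
\end{equation}
Moreover $c_i\le1$ for all $i$.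
\end{lemma}

\begin{proof}
Let $0<t\le1$ and $C_j=tP_{B_jV}+P_{(B_jV)^\perp}$. For $v\in V$ we have $\langle Qv,v\rangle=t\sum_jc_j|B_jv|^2$, so the diagonal block of $Q$ on $V$ is $t$ times a fixed operator; the diagonal block on $V^\perp$ is bounded by that of $\sum_jc_jB_j^*B_j$. Fischer's inequality says that the determinant of a positive definite block matrix is at most the product of the determinants of its diagonal blocks. It gives $\det Q\le Kt^{\dim V}$ with $K$ independent of $t$. Since $\prod_j(\det C_j)^{c_j}=t^{\sum c_j\dim B_jV}$,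
\begin{equation}\label{eq:thin}
0<D^2\le\Psi(C)\le K\,t^{\,\dim V-\sum c_j\dim B_jV},
\end{equation}
and letting $t\to0$ shows that the exponent is not positive. For $V=\ker B_i$, \eqref{eq:dim} and \eqref{eq:scaling} give $n-n_i\le\sum_{j\ne i}c_jn_j=n-c_in_i$, that is, $c_i\le1$.
\end{proof}

Critical subspaces are those with equality in \eqref{eq:dim}. For them \eqref{eq:thin} shows that $\Psi$ stays bounded along a degenerating family of Gaussians, so a minimizing sequence for $\Psi$ may escape. This is why they govern the existence of extremizers.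

\subsection{Three examples}

\begin{example}[Free factors]\label{ex:product}
Let $\mathbb{R}^n=H_1\times H_2$, let $B_1,B_2$ be the coordinate projections and $c_1=c_2=1$. Every $x$ has exactly one representation, $\mathcal{S}f(x_1,x_2)=f_1(x_1)f_2(x_2)$, and $\mathcal{R}\equiv1$. Every tuple is an extremizer, including unbounded ones and ones without moments.
\end{example}

\begin{example}[The line]\label{ex:line}
Let $n=1$, $k=2$, $H_1=H_2=\mathbb{R}$, $B_1=B_2=I$, $c_1=c_2=\frac12$. Then
\[
\mathcal{S}f(x)=\sup_{t\in\mathbb{R}}\sqrt{f_1(x+t)f_2(x-t)},\qquad \Psi(s_1,s_2)=\frac{s_1+s_2}{2\sqrt{s_1s_2}},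
\]
so $D=1$, and \eqref{eq:barthe} is the Pr\'ekopa--Leindler inequality with equal weights. If $p$ is log-concave, then $\sqrt{p(x+t)p(x-t)}\le p(x)$, so $\mathcal{S}(p,p)=p$, and $(p,p)$ is an extremizer when $0<\int p<\infty$. Thus extremizers need not be Gaussian. The pair $f_1=f_2=\mathbf{1}_{[0,1]}$ is an extremizer, but adding the single point $3$ to the support of $f_1$ changes $\mathcal{S}f$ to $\mathbf{1}_{[0,1]\cup[3/2,2]}$ and destroys extremality.
\end{example}

\begin{example}[No extremizer]\label{ex:none}
Let $n=2$, $k=3$, $H_i=\mathbb{R}$, $B_1(x,y)=x$, $B_2(x,y)=y$, $B_3(x,y)=x+y$, and $c=(1,\frac12,\frac12)$. For $C=(s_1,s_2,s_3)$,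
\[
Q=\begin{pmatrix}s_1+\frac{s_3}2&\frac{s_3}2\\[2pt] \frac{s_3}2&\frac{s_2+s_3}2\end{pmatrix},\qquad
\Psi=\frac{s_2+s_3}{2\sqrt{s_2s_3}}+\frac{\sqrt{s_2s_3}}{4s_1}>1,
\]
and $\Psi(1,t,t)=1+t/4$. So $D=1$ and there is no Gaussian extremizer. By Theorem~\ref{thm:main}, \eqref{eq:barthe} is strict for every tuple with positive integrals. For a line $V$ the sum $\sum_jc_j\dim B_jV$ equals $1$ if $V=\ker B_1$, equals $\frac32$ if $V=\ker B_2$ or $V=\ker B_3$, and equals $2$ otherwise. The only critical line is $\ker B_1$; it has no critical complement, in accordance with Theorem~\ref{thm:char}.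
\end{example}

\section{The method on the line}\label{sec:line}

Take the datum of Example~\ref{ex:line}, and suppose that we are handed an extremizer about which we know only that it is integrable. We describe how better extremizers arise from it. In this section we take for granted that the functions involved are continuous and that suprema are attained; Section~\ref{sec:operations} justifies this.

\subsection*{One inequality, two closure properties}
Let $f,g$ be extremizers with $\int f_i=\int g_i=1$, so that $\int\mathcal{S}f=\int\mathcal{S}g=1$, and let $u_i=f_i*g_i$. Fix $x,t$ and put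
\[
h_1(y)=f_1(x+t-y)\,g_1(y),\qquad h_2(y)=f_2(x-t-y)\,g_2(y),
\]
the integrands of $u_1(x+t)$ and $u_2(x-t)$. For all $y,s$,
\[
h_1(y+s)h_2(y-s)=f_1\big(x-y+(t-s)\big)f_2\big(x-y-(t-s)\big)\cdot g_1(y+s)g_2(y-s),
\]
so $\mathcal{S}h(y)\le\mathcal{S}f(x-y)\,\mathcal{S}g(y)$. Integrating in $y$ and applying \eqref{eq:barthe} to $h$,
\[
(\mathcal{S}f*\mathcal{S}g)(x)\ \ge\ \int\mathcal{S}h\ \ge\ \sqrt{u_1(x+t)\,u_2(x-t)} .
\]
The supremum over $t$ gives $\mathcal{S}f*\mathcal{S}g\ge\mathcal{S}u$. The left side has integral $1$; the right side has integral at least $1$ by \eqref{eq:barthe}. So the two functions coincide. This says first that $u$ is an extremizer, and second that for a $t$ attaining $\mathcal{S}u(x)>0$ the whole chain is an equality, so that $h$ is an extremizer.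

The restriction on $t$ is real. Let $f_1=f_2=g_1=g_2=\mathbf{1}_{[0,1]}$. Then $u_1=u_2=u$ with $u(z)=\max(0,1-|z-1|)$, which is log-concave, so $t=0$ attains the supremum. For general $t$ the functions $h_1,h_2$ are indicators of intervals of lengths $u(x+t)$ and $u(x-t)$, and when both are positive $\int\mathcal{S}h$ is the arithmetic mean of the lengths while the right side of \eqref{eq:barthe} is their geometric mean. For $x=\frac12$, $t=\frac14$ the lengths are $\frac34$ and $\frac14$, and $h$ is not an extremizer. The shifts in the product are dictated by the functions; we cannot choose them.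

\subsection*{Averaging over dilations}
If a Gaussian extremizer $g$ were known, the product $h$ would have all moments at once; but that is what we want to construct. The extremizers at our disposal are those built from $f$ itself. Take $x=0$, let the first factor be the dilate $f(\lambda\,\cdot)$ and the second factor be $f$. Then
\[
h_1(y)=f_1(\lambda t-\lambda y)f_1(y),\qquad h_2(y)=f_2(-\lambda t-\lambda y)f_2(y),
\]
where $t=t(\lambda)$ is a maximizer. Suppose for a moment that $t(\lambda)=0$ for all $\lambda\in[1,2]$. The substitution $s=-\lambda y$ gives $|y|\int_1^2f_i(-\lambda y)\,d\lambda\le\int f_i=1$, and hence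
\[
\int_1^2\!\!\int|y|\,f_i(-\lambda y)f_i(y)\,dy\,d\lambda\le\int f_i=1 .
\]
So for almost every $\lambda$ the extremizer $h$ has a finite first moment. Repeating the step with $h$ in place of $f$ gives second moments.

No fixed $\lambda$ can be trusted. Let $\beta(s)=\max(0,1-|s|)$ and $p(y)=\sum_{m\ge1}m^{-2}\beta(|y|-2^m)$, a bounded, continuous, integrable function that tends to $0$ at infinity. For $|y-2^m|\le\frac14$ we have $p(y)\ge\frac34m^{-2}$ and $p(-2y)\ge\frac12(m+1)^{-2}$, so $\int|y|\,p(-2y)p(y)\,dy=\infty$. The bumps of $p$ and of its dilate line up when $\lambda=2$; the average shows that this is exceptional.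

Two problems remain in general. The shift $t(\lambda)$ is unknown and need not even depend measurably on $\lambda$. And in dimension $d>1$ the $\lambda$-integral runs along a ray, on which an integrable function need not be integrable. Both are solved in Section~\ref{sec:reduced} by one fact: for reduced data the local supremum $\sup_{|u|\le R}f_i(y+u)$ of a continuous extremizer is still integrable.

\section{Operations that preserve extremality}\label{sec:operations}

From now on $D>0$ unless stated otherwise; so $L$ is surjective and $0<D<\infty$.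

\begin{lemma}\label{lem:sym}
If $f$ is an extremizer, then so are $(a_if_i)_i$ for $a_i>0$, $(f_i(\cdot-b_i))_i$ for $b_i\in H_i$, and $(f_i(\lambda\,\cdot))_i$ for $\lambda>0$.
\end{lemma}

\begin{proof}
In the first case both sides of \eqref{eq:barthe} are multiplied by $\prod_ia_i^{c_i}$. In the second $\mathcal{S}f$ is translated by $L(b_1,\dots,b_k)$. In the third $\mathcal{S}f$ becomes $\mathcal{S}f(\lambda\,\cdot)$, and both sides are multiplied by $\lambda^{-n}$ by \eqref{eq:scaling}.
\end{proof}

The product property needs an identity at a \emph{given} point $x$, while a comparison of integrals yields it only almost everywhere. Semicontinuity of $\mathcal{S}u$ closes this gap.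

\begin{lemma}\label{lem:reg}
Let $u_i\ge0$ be continuous on $H_i$.
\begin{enumerate}
\item[(a)] $\mathcal{S}u$ is lower semicontinuous, hence Borel measurable.
\item[(b)] If the $u_i$ tend to $0$ at infinity, then the supremum defining $\mathcal{S}u(x)$ is attained whenever it is positive, and $\mathcal{S}u$ is upper semicontinuous.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\Pi(x_1,\dots,x_k)=\prod_iu_i(x_i)^{c_i}$, a continuous function. (a) For $t\ge0$ the set $\{\mathcal{S}u>t\}$ is the image of the open set $\{\Pi>t\}$ under $L$, and a surjective linear map is open.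

(b) Let $u_i\le M$ with $M>0$, and let $\eta>0$. On the closed set $K_\eta=\{\Pi\ge\eta\}$ we have $u_j(x_j)^{c_j}\ge\eta M^{-\sum_{i\ne j}c_i}$ for each $j$, which confines $x_j$ to a bounded set. So $K_\eta$ is compact. If $\mathcal{S}u(x)\ge\eta$, the supremum may be taken over the non-empty compact set $L^{-1}(x)\cap K_{\eta/2}$, so it is attained. It follows that $\{\mathcal{S}u\ge\eta\}=L(K_\eta)$, which is compact and therefore closed.
\end{proof}

We recall three facts on convolution. If $\phi\in L^1$ and $\psi$ is bounded and measurable, then $\phi*\psi(x)=\int\phi(x-y)\psi(y)\,dy$ is defined at every point, bounded by $\|\phi\|_1\sup|\psi|$, and uniformly continuous, since translation is continuous in $L^1$. If $\phi,\psi\ge0$, then $\int\phi*\psi=\int\phi\int\psi$. A uniformly continuous integrable function $u\ge0$ tends to $0$ at infinity; otherwise $u\ge\varepsilon$ on infinitely many disjoint balls of a fixed radius.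

\begin{proposition}[Convolutions and products]\label{prop:conv}
Let $f$ and $g$ be extremizers with all $g_i$ bounded, and put $u_i=f_i*g_i$.
\begin{enumerate}
\item[(a)] $u=(u_i)$ is an extremizer, and the $u_i$ are bounded, continuous and tend to $0$ at infinity.
\item[(b)] If $\mathcal{S}u(x)>0$, the supremum defining $\mathcal{S}u(x)$ is attained. If it is attained at $(x_1,\dots,x_k)$, then $h_i(y)=f_i(x_i-y)g_i(y)$ defines an extremizer.
\end{enumerate}
\end{proposition}

\begin{proof}
The regularity of $u_i$ follows from the facts just recalled, and Lemma~\ref{lem:reg} gives attainment and the continuity of $\mathcal{S}u$. Let $\tilde F$ and $\tilde G$ be envelopes of $\mathcal{S}f$ and $\mathcal{S}g$, with $\tilde G$ bounded; this is possible since $\mathcal{S}g\le\prod_i(\sup g_i)^{c_i}$. Then $\Phi=\tilde F*\tilde G$ is finite and continuous.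

Let $x=L(x_1,\dots,x_k)$ be any representation and $h_i(y)=f_i(x_i-y)g_i(y)$, an integrable function with $\int h_i=u_i(x_i)$. If $y=L(y_1,\dots,y_k)$, then $x-y=L(x_1-y_1,\dots,x_k-y_k)$. So for every $y$ with $\tilde F(x-y)<\infty$, hence for almost every $y$,
\[
\prod_ih_i(y_i)^{c_i}=\prod_if_i(x_i-y_i)^{c_i}\prod_ig_i(y_i)^{c_i}\le\tilde F(x-y)\tilde G(y),
\]
and therefore $\mathcal{S}h(y)\le\tilde F(x-y)\tilde G(y)$. By (O1) and \eqref{eq:barthe},
\begin{equation}\label{eq:chain}
\Phi(x)\ \ge\ \int^*\mathcal{S}h\ \ge\ D\prod_i\Big(\int h_i\Big)^{c_i}=D\prod_iu_i(x_i)^{c_i}.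
\end{equation}
The supremum over representations gives $\Phi\ge D\,\mathcal{S}u$ everywhere. On the other hand, \eqref{eq:barthe} for $u$ and the extremality of $f$ and $g$ give
\[
D\int\mathcal{S}u\ \ge\ D^2\prod_i\Big(\int f_i\int g_i\Big)^{c_i}=\int\tilde F\int\tilde G=\int\Phi .
\]
Hence equality holds here. Dividing by $D>0$ gives (a). Also $\Phi=D\,\mathcal{S}u$ almost everywhere, and by continuity everywhere. If $\mathcal{S}u(x)=\prod_iu_i(x_i)^{c_i}>0$, the two ends of \eqref{eq:chain} coincide and $\int h_i=u_i(x_i)>0$, so $h$ is an extremizer.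
\end{proof}

To pass to the limit in $\mathcal{S}$, which sees pointwise values, weak convergence of the rescaled convolution powers is not enough. We need the local form of the central limit theorem; boundedness of the density enters here.

\begin{lemma}\label{lem:clt}
Let $p$ be a bounded probability density on $\mathbb{R}^d$ with mean zero, $\int|y|^2p<\infty$ and covariance $C$. Then $C$ is positive definite, and the functions $p_N(y)=N^{d/2}p^{*N}(\sqrt N\,y)$ converge uniformly to $\gamma_C/\int\gamma_C$.
\end{lemma}

\begin{proof}
If $\langle C\xi,\xi\rangle=0$ with $\xi\ne0$, then $p$ vanishes almost everywhere off the hyperplane $\xi^\perp$, which is impossible for a density. Let $\varphi(\xi)=\int e^{\mathrm{i}\langle\xi,y\rangle}p(y)\,dy$. Since $p$ is bounded and integrable, $p\in L^2$, so $\varphi\in L^2$ by Plancherel's theorem. If $|\varphi(\xi)|=1$ with $\xi\neq0$, then $e^{\mathrm{i}\langle\xi,y\rangle}$ is constant for almost every $y$ with $p(y)>0$, so $p$ lives on countably many hyperplanes; hence $|\varphi(\xi)|<1$ for $\xi\ne0$. Also $\varphi$ is continuous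 and tends to $0$ at infinity by the Riemann--Lebesgue lemma.

For $N\ge2$ the function $p_N$ is continuous, and its characteristic function $\varphi(\xi/\sqrt N)^N$ is integrable because $|\varphi|^N\le|\varphi|^2$. The density $\gamma_C/\int\gamma_C$ has characteristic function $e^{-\langle C\xi,\xi\rangle/2}$. Fourier inversion gives
\[
\sup\Big|p_N-\frac{\gamma_C}{\int\gamma_C}\Big|\le(2\pi)^{-d}\int\Big|\varphi(\xi/\sqrt N)^N-e^{-\langle C\xi,\xi\rangle/2}\Big|\,d\xi .
\]
As second moments are finite and the mean is zero, $\varphi(\eta)=1-\frac12\langle C\eta,\eta\rangle+o(|\eta|^2)$ as $\eta\to0$. So the integrand tends to $0$ pointwise. Since $C$ is positive definite, the error term is at most $\frac14\langle C\eta,\eta\rangle$ for small $\eta$, and there is $\varepsilon>0$ with $|\varphi(\eta)|\le1-\frac14\langle C\eta,\eta\rangle\le e^{-\langle C\eta,\eta\rangle/4}$ for $|\eta|\le\varepsilon$. On $\{|\xi|\le\varepsilon\sqrt N\}$ the integrand is thus at most $2e^{-\langle C\xi,\xi\rangle/4}$, and this part of the integral tends to $0$ by dominated convergence. On the complement,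 put $q=\sup_{|\eta|\ge\varepsilon}|\varphi(\eta)|<1$; then
\[
\int_{|\xi|>\varepsilon\sqrt N}|\varphi(\xi/\sqrt N)|^Nd\xi=N^{d/2}\int_{|\eta|>\varepsilon}|\varphi(\eta)|^Nd\eta\le N^{d/2}q^{N-2}\|\varphi\|_2^2\to0,
\]
and the Gaussian tail $\int_{|\xi|>\varepsilon\sqrt N}e^{-\langle C\xi,\xi\rangle/2}d\xi$ tends to $0$ as well.
\end{proof}

\begin{proposition}\label{prop:limit}
Let $f$ be an extremizer with all $f_i$ bounded and $\int|y|^2f_i<\infty$, and let $C_i$ be the covariance of $f_i/\int f_i$. Then $\gamma_C$ is a Gaussian extremizer.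
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:sym} we may assume that each $f_i$ is a density with mean zero. By Proposition~\ref{prop:conv}(a) and induction, $(f_i^{*N})_i$ is an extremizer with bounded components, continuous for $N\ge2$. By Lemma~\ref{lem:sym}, $g_{i,N}(y)=N^{n_i/2}f_i^{*N}(\sqrt N\,y)$ defines an extremizer $g_N$ with $\int g_{i,N}=1$, so $\int\mathcal{S}g_N=D$; here $\mathcal{S}g_N$ is measurable for $N\ge2$ by Lemma~\ref{lem:reg}(a). Let $g_i=\gamma_{C_i}/\int\gamma_{C_i}$. For every representation $x=L(x_1,\dots,x_k)$, Lemma~\ref{lem:clt} gives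
\[
\liminf_N\mathcal{S}g_N(x)\ge\lim_N\prod_ig_{i,N}(x_i)^{c_i}=\prod_ig_i(x_i)^{c_i},
\]
so $\liminf_N\mathcal{S}g_N\ge\mathcal{S}g$. Fatou's lemma points in the useful direction: $\int\mathcal{S}g\le\liminf_N\int\mathcal{S}g_N=D$. By \eqref{eq:barthe}, $\int\mathcal{S}g\ge D$. So $g$ is an extremizer, and so is $\gamma_C$ by Lemma~\ref{lem:sym}.
\end{proof}

\section{Reduced data: gaining moments}\label{sec:reduced}

In Example~\ref{ex:product} extremality says nothing about $f_1$, because the other component cannot move a point in the direction of $H_1$. We isolate the data in which this never happens. Let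
\[
V_i=\bigcap_{j\ne i}\ker B_j=\Big(\sum_{j\ne i}B_j^*H_j\Big)^\perp,
\]
with $V_1=\mathbb{R}^n$ if $k=1$. The datum is \emph{reduced} if $V_i=0$ for all $i$. Equivalently, $k\ge2$ and for each $i$ the map
\[
L_i:\prod_{j\ne i}H_j\to\mathbb{R}^n,\qquad L_i\big((x_j)_{j\ne i}\big)=\sum_{j\ne i}c_jB_j^*x_j,
\]
is surjective. The data of Examples~\ref{ex:line} and~\ref{ex:none} are reduced. In a reduced datum a single value $f_i(x_i)$ is spread by the other components over a set of positive measure in $\mathbb{R}^n$, so the finiteness of $\int^*\mathcal{S}f$ constrains pointwise values. The next two lemmas exploit this; they use extremality only through $\int^*\mathcal{S}f<\infty$ and $\int f_j>0$.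

\begin{lemma}\label{lem:bounded}
If the datum is reduced, every extremizer $f$ has bounded components.
\end{lemma}

\begin{proof}
Choose $\delta>0$ and bounded measurable sets $E_j\subset\{f_j\ge\delta\}$ of positive measure. Fix $i$, and let $K=L_i\big(\prod_{j\ne i}E_j\big)$ and $\delta'=\delta^{\sum_{j\ne i}c_j}$. By (O4), $|K|^*>0$. For every $x_i\in H_i$ we have $\mathcal{S}f\ge\delta'f_i(x_i)^{c_i}$ on $c_iB_i^*x_i+K$, so (O3) gives $\delta'f_i(x_i)^{c_i}|K|^*\le\int^*\mathcal{S}f<\infty$. This bound does not depend on $x_i$.
\end{proof}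

For a continuous function $a\ge0$ on a Euclidean space and $R>0$ define the \emph{local supremum}
\[
a^{[R]}(y)=\sup_{|u|\le R}a(y+u).
\]
As a supremum of continuous functions of $y$, it is lower semicontinuous, hence Borel.

\begin{lemma}\label{lem:localsup}
If the datum is reduced and $f$ is an extremizer with continuous components, then $f_i^{[R]}\in L^1(H_i)$ for all $i$ and all $R>0$.
\end{lemma}

\begin{proof}
Fix $i$. Each $f_j$ is continuous and not identically zero, so $f_j\ge\delta>0$ on an open ball $O_j$. Since $L_i$ is open, $L_i\big(\prod_{j\ne i}O_j\big)$ contains a closed ball with some center $b$ and radius $r>0$. With $\delta'=\delta^{\sum_{j\ne i}c_j}$,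
\[
\mathcal{S}f(x)\ge\delta'f_i(x_i)^{c_i}\qquad\text{whenever }|x-b-c_iB_i^*x_i|\le r .
\]
Choose $\sigma>0$ with $|c_iB_i^*u|\le r/2$ for $|u|\le\sigma$, and let $W=(B_i^*H_i)^\perp$. For $y\in H_i$, $w\in W$ with $|w|\le r/2$, and $|u|\le\sigma$, the point $x=b+c_iB_i^*y+w$ and $x_i=y+u$ satisfy $|x-b-c_iB_i^*x_i|=|w-c_iB_i^*u|\le r$. The supremum over $u$ gives
\[
\mathcal{S}f(b+c_iB_i^*y+w)\ge\delta'f_i^{[\sigma]}(y)^{c_i}.
\]
The map $(y,w)\mapsto c_iB_i^*y+w$ is a linear isomorphism $H_i\times W\to\mathbb{R}^n$, because $B_i^*$ is injective, and $\mathcal{S}f$ is measurable by Lemma~\ref{lem:reg}(a). Integrating over $y\in H_i$ and $|w|\le r/2$ (over $y$ alone if $W=0$) yields $\int(f_i^{[\sigma]})^{c_i}<\infty$. Now $f_i\le M$ by Lemma~\ref{lem:bounded} and $c_i\le1$ by Lemma~\ref{lem:dim}, so $f_i^{[\sigma]}\le M^{1-c_i}(f_i^{[\sigma]})^{c_i}$ is integrable. Finally, cover the ball of radius $R$ about $0$ by finitely many balls of radius $\sigma$ with centers $z_1,\dots,z_m$; then $f_i^{[R]}(y)\le\sum_lf_i^{[\sigma]}(y+z_l)$.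
\end{proof}

Integrable local suprema give integrability along every ray, with a bound that is uniform in the direction.

\begin{lemma}\label{lem:rays}
Let $a\ge0$ be bounded and continuous on $\mathbb{R}^d$, let $\rho>0$, and assume $a^{[\rho+1]}\in L^1$. Then
\[
\sup_{y\in\mathbb{R}^d}\ (1+|y|)\int_1^2a^{[\rho]}(\lambda y)\,d\lambda<\infty .
\]
\end{lemma}

\begin{proof}
Let $\omega$ be a unit vector and $\kappa_d$ the volume of the unit ball. If $|z-s\omega|\le1$, then $a^{[\rho]}(s\omega)\le a^{[\rho+1]}(z)$. Averaging over such $z$ and integrating in $s$,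
\[
\int_0^\infty a^{[\rho]}(s\omega)\,ds\le\frac1{\kappa_d}\int a^{[\rho+1]}(z)\,\big|\{s\ge0:|z-s\omega|\le1\}\big|\,dz\le\frac2{\kappa_d}\|a^{[\rho+1]}\|_1,
\]
since a line meets a unit ball in a segment of length at most $2$. For $y=|y|\omega\ne0$ the substitution $s=\lambda|y|$ gives $|y|\int_1^2a^{[\rho]}(\lambda y)\,d\lambda\le2\kappa_d^{-1}\|a^{[\rho+1]}\|_1$. Also $\int_1^2a^{[\rho]}(\lambda y)\,d\lambda\le\sup a$.
\end{proof}

\begin{remark}
Integrability of $a$ alone would not do. The even function $a(y)=\max\big(0,1-(1+y_1^2)|y_2|\big)$ on $\mathbb{R}^2$ is bounded, continuous and integrable, since its integral over $y_2$ is $1/(1+y_1^2)$. On the region $|y_2|\le1/(4+16y_1^2)$ both $a(y)$ and $a(-\lambda y)$ are at least $\frac12$ for all $\lambda\in[1,2]$, so $\int|y|\,a(-\lambda y)a(y)\,dy=\infty$ for every such $\lambda$.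
\end{remark}

\begin{proposition}[One more moment]\label{prop:gain}
Let the datum be reduced, let $s\ge0$, and let $f$ be an extremizer with continuous components such that $\int(1+|y|)^sf_i(y)\,dy<\infty$ for all $i$. Then there is an extremizer $h$ with continuous components such that $\int(1+|y|)^{s+1}h_i(y)\,dy<\infty$ for all $i$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:bounded}, $f_i\le M$ for all $i$. Translation preserves extremality, and it preserves the moment condition because $1+|y+b|\le(1+|b|)(1+|y|)$. So we may assume that $f_i\ge\delta>0$ on the ball $B_{H_i}(0,r)$ for all $i$. For $\lambda\in[1,2]$ let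
\[
u_i^\lambda(z)=\int f_i\big(\lambda(z-y)\big)f_i(y)\,dy ,
\]
the convolution of the extremizer $(f_i(\lambda\,\cdot))_i$ with the bounded extremizer $f$. We shall apply Proposition~\ref{prop:conv}(b) at $x=0$. The maximizers are unknown, so we first confine them to a ball that does not depend on $\lambda$.

\emph{Lower bound at the origin.} For $|y|\le r/2$ both $|\lambda y|\le r$ and $|y|\le r$, so $u_i^\lambda(0)\ge\delta^2|B_{H_i}(0,r/2)|$. Since $L(0,\dots,0)=0$, we get $\mathcal{S}u^\lambda(0)\ge\eta$ with $\eta=\prod_i\big(\delta^2|B_{H_i}(0,r/2)|\big)^{c_i}>0$ independent of $\lambda$.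

\emph{Upper bounds.} We have $u_i^\lambda\le M\int f_i$. If $|z|\ge2\tau$, then every $y$ satisfies $|y|\ge\tau$ or $|z-y|\ge\tau$, and so
\[
u_i^\lambda(z)\le M\int_{|y|\ge\tau}f_i(y)\,dy+M\lambda^{-n_i}\int_{|v|\ge\lambda\tau}f_i(v)\,dv\le2M\int_{|v|\ge\tau}f_i(v)\,dv,
\]
where $\lambda\ge1$ was used.

\emph{The maximizers are bounded.} By Proposition~\ref{prop:conv}(b) there is, for each $\lambda$, a tuple $(x_i^\lambda)$ with $L(x_1^\lambda,\dots,x_k^\lambda)=0$ that attains $\mathcal{S}u^\lambda(0)$. From $\prod_iu_i^\lambda(x_i^\lambda)^{c_i}\ge\eta$ and $u_i^\lambda\le M\int f_i$ we get $u_j^\lambda(x_j^\lambda)\ge\eta_j$, where $\eta_j>0$ is defined by $\eta_j^{c_j}=\eta\prod_{i\ne j}(M\int f_i)^{-c_i}$. Choose $\tau$ with $2M\int_{|v|\ge\tau}f_j<\eta_j$ for all $j$. Then $|x_j^\lambda|<2\tau$, and $|\lambda x_j^\lambda|\le\rho:=4\tau$, for all $j$ and all $\lambda\in[1,2]$.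

\emph{Averaging.} By Proposition~\ref{prop:conv}(b), $h_i^\lambda(y)=f_i(\lambda x_i^\lambda-\lambda y)f_i(y)$ defines an extremizer with continuous components for every $\lambda\in[1,2]$, and
\[
h_i^\lambda(y)\le f_i^{[\rho]}(-\lambda y)\,f_i(y).
\]
The right side no longer involves the maximizers and is Borel in $(y,\lambda)$. By Lemma~\ref{lem:localsup}, $f_i^{[\rho+1]}\in L^1$, so Lemma~\ref{lem:rays} gives a constant $K$ with $(1+|y|)\int_1^2f_i^{[\rho]}(-\lambda y)\,d\lambda\le K$ for all $y$ and $i$. By Tonelli's theorem,
\[
\int_1^2\!\!\int(1+|y|)^{s+1}f_i^{[\rho]}(-\lambda y)f_i(y)\,dy\,d\lambda\le K\int(1+|y|)^sf_i(y)\,dy<\infty .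
\]
For almost every $\lambda\in[1,2]$ the inner integral is finite for all $i$; take $h=h^\lambda$ for such a $\lambda$.
\end{proof}

\begin{corollary}\label{cor:reduced}
Theorem~\ref{thm:main} holds for reduced data.
\end{corollary}

\begin{proof}
Let $f$ be an extremizer. It is bounded by Lemma~\ref{lem:bounded}, so $(f_i*f_i)_i$ is an extremizer with continuous components by Proposition~\ref{prop:conv}(a). Proposition~\ref{prop:gain} with $s=0$ and then $s=1$ gives an extremizer with finite second moments. It is bounded by Lemma~\ref{lem:bounded}, and Proposition~\ref{prop:limit} applies.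
\end{proof}

\section{Splitting off a free factor}\label{sec:split}

If a datum is not reduced, extremizers may be unbounded, and Section~\ref{sec:reduced} does not apply. The dimension condition shows that such a datum contains a free factor as in Example~\ref{ex:product}. Slicing along this factor leads to a datum in lower dimension.

\begin{proposition}\label{prop:split}
Let $D>0$, $k\ge2$, and $V:=V_i\ne0$ for some $i$. Suppose that \eqref{eq:barthe} has an extremizer. Then there is a datum on $V^\perp$, where $1\le\dim V^\perp<n$, whose constant $D'$ is positive, which has an extremizer, and such that every Gaussian extremizer of it gives rise to a Gaussian extremizer of the original datum.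
\end{proposition}

\begin{proof}
\emph{Structure of the datum.} Since $B_j\ne0$ and $V\subset\ker B_j$ for $j\ne i$, we have $V\ne\mathbb{R}^n$; thus $1\le\dim V^\perp<n$. Put $N=B_iV\subset H_i$. By Lemma~\ref{lem:dim}, $\dim V\le c_i\dim N\le c_i\dim V$ and $c_i\le1$. Hence $c_i=1$ and $\dim N=\dim V$. Let $N^\perp$ be the orthogonal complement of $N$ in $H_i$. For $j\ne i$ we have $B_j^*H_j=(\ker B_j)^\perp\subset V^\perp$. For $y\in H_i$ the identity $\langle B_i^*y,v\rangle=\langle y,B_iv\rangle$, $v\in V$, shows that $B_i^*y\in V^\perp$ if and only if $y\in N^\perp$. As $B_i^*$ is injective, $B_i^*N$ has dimension $\dim V$ and meets $V^\perp$ only in $0$. Therefore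
\[
\mathbb{R}^n=B_i^*N\oplus V^\perp,
\]
and there is $J>0$ such that $\int_{\mathbb{R}^n}G=J\int_N\int_{V^\perp}G(B_i^*y+x')\,dx'\,dy$ for all measurable $G\ge0$.

\emph{The new datum.} Let $H_j'=H_j$ for $j\ne i$ and $H_i'=N^\perp$, keep the $c_j$, and let $B_j':V^\perp\to H_j'$ be the adjoint of the injective map $B_j^*|_{H_j'}:H_j'\to V^\perp$. Then $B_j'$ is surjective, and $\sum_jc_j\dim H_j'=n-\dim N=\dim V^\perp$. Primes refer to this datum. If $N^\perp=0$, the new datum is the one with the index $i$ dropped. To treat this case in the same formulas, regard a function on $N^\perp=\{0\}$ as a number, equal to its own integral, and the constant $1$ as a Gaussian; such a number multiplies both sides of \eqref{eq:barthe}, so keeping it as an $i$-th component changes neither the inequality nor, when it is positive, the ratio $\mathcal{R}'$.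

\emph{Slicing.} Write $x_i=y+z$ with $y\in N$, $z\in N^\perp$. Since $c_i=1$,
\[
L(x_1,\dots,x_k)=B_i^*y+\Big(B_i^*z+\sum_{j\ne i}c_jB_j^*x_j\Big),
\]
and the bracket is the value of $L'$, a vector in $V^\perp$. So $L'$ is surjective, as $L$ is, and in any representation of a point $B_i^*y+x'$ with $x'\in V^\perp$ the $N$-component of $x_i$ must be $y$. Consequently
\begin{equation}\label{eq:slice}
\mathcal{S}f(B_i^*y+x')=\mathcal{S}'f^{(y)}(x'),\qquad f_i^{(y)}=f_i(y+\cdot)|_{N^\perp},\quad f_j^{(y)}=f_j\ \ (j\ne i).
\end{equation}

\emph{Gaussians.} Given a Gaussian tuple $g'$ for the new datum, let $g_i(y+z)=e^{-|y|^2}g_i'(z)$ and $g_j=g_j'$ for $j\ne i$; this is a Gaussian tuple for the original datum. By \eqref{eq:slice} and $c_i=1$, $\mathcal{S}g(B_i^*y+x')=e^{-|y|^2}\mathcal{S}'g'(x')$. With $a=\int_Ne^{-|y|^2}dy$ we get $\int\mathcal{S}g=Ja\int\mathcal{S}'g'$ and $\int g_i=a\int g_i'$. Hence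
\begin{equation}\label{eq:tensor}
\mathcal{R}(g)=J\,\mathcal{R}'(g').
\end{equation}
The infimum over $g'$ gives $D\le JD'$; in particular $D'>0$.

\emph{Extremizers.} Let $f$ be an extremizer of the original datum, $\tilde F$ an envelope of $\mathcal{S}f$, $\phi(y)=\int_{N^\perp}f_i(y+z)\,dz$ and $m=\prod_{j\ne i}(\int f_j)^{c_j}$. By Tonelli's theorem, for almost every $y\in N$ the function $f_i(y+\cdot)$ is measurable and integrable on $N^\perp$ and $\tilde F(B_i^*y+\cdot)$ is measurable on $V^\perp$; by \eqref{eq:slice} the latter majorizes $\mathcal{S}'f^{(y)}$. For such $y$, \eqref{eq:barthe} for the new datum gives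
\begin{equation}\label{eq:fiber}
\int_{V^\perp}\tilde F(B_i^*y+x')\,dx'\ \ge\ \int^*\mathcal{S}'f^{(y)}\ \ge\ D'\phi(y)\,m .
\end{equation}
Integrating over $N$ and using $\int_N\phi=\int f_i$,
\[
D\,m\int f_i=\int\tilde F=J\int_N\int_{V^\perp}\tilde F(B_i^*y+x')\,dx'\,dy\ \ge\ JD'\,m\int f_i .
\]
Together with $D\le JD'$ this gives $D=JD'$, and the two ends of \eqref{eq:fiber} agree for almost every $y$. Since $\int_N\phi>0$, we can choose such a $y$ with $\phi(y)>0$; then $f^{(y)}$ is an extremizer of the new datum. Finally, if $g'$ is a Gaussian extremizer of the new datum, then $\mathcal{R}(g)=JD'=D$ by \eqref{eq:tensor}.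
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We argue by induction on $n$. If the datum is reduced, Corollary~\ref{cor:reduced} applies. If $k=1$, then $c_1n_1=n\ge n_1$ and $c_1\le1$ give $c_1=1$ and $n_1=n$; so $B_1^*$ is invertible, $\mathcal{S}f(B_1^*x_1)=f_1(x_1)$, the ratio $\mathcal{R}$ is constant, and every Gaussian is an extremizer. Neither case uses the induction hypothesis. In the remaining case $k\ge2$ and $V_i\ne0$ for some $i$. Proposition~\ref{prop:split} then provides a datum in a dimension between $1$ and $n-1$ (so this case does not occur for $n=1$) with positive constant and with an extremizer. By induction it has a Gaussian extremizer, and hence so does the original datum.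
\end{proof}

\section{Covariances of extremizers}\label{sec:cov}

For bounded extremizers Theorem~\ref{thm:cov} follows from Proposition~\ref{prop:limit} and Lemma~\ref{lem:stationary}. An unbounded extremizer, as in Example~\ref{ex:product}, has to be smoothed by a bounded extremizer with small covariance, and Theorem~\ref{thm:main} now supplies one.

\begin{proof}[Proof of Theorem~\ref{thm:cov}]
Normalize $\int f_i=1$. The $C_i$ are positive definite, as in Lemma~\ref{lem:clt}. By Theorem~\ref{thm:main} there is a Gaussian extremizer $\gamma_{C^0}$. For $\varepsilon>0$ the densities $g_i=\gamma_{\varepsilon^2C_i^0}/\int\gamma_{\varepsilon^2C_i^0}$ form a bounded extremizer by Lemma~\ref{lem:sym}. By Proposition~\ref{prop:conv}(a), $(f_i*g_i)_i$ is a bounded extremizer. The density $f_i*g_i$ is the law of a sum of independent random vectors with densities $f_i$ and $g_i$, so it has finite second moments and covariance $C_i+\varepsilon^2C_i^0$. Proposition~\ref{prop:limit} and Lemma~\ref{lem:gauss} give $\Psi(C+\varepsilon^2C^0)=D^2$. Since $\Psi$ is continuous at $C$, letting $\varepsilon\to0$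 yields $\Psi(C)=D^2$. So $\gamma_C$ is an extremizer by Lemma~\ref{lem:gauss}, and \eqref{eq:stationary} holds by Lemma~\ref{lem:stationary}.
\end{proof}

\section{Geometric data and critical subspaces}\label{sec:char}

By Theorem~\ref{thm:main}, what remains of Theorem~\ref{thm:char} is finite-dimensional. We use two tools. The first is the Cauchy--Binet formula: for $v_1,\dots,v_K\in\mathbb{R}^n$ and $a_1,\dots,a_K\ge0$,
\begin{equation}\label{eq:CB}
\det\Big(\sum_{q=1}^Ka_q\,v_q\otimes v_q\Big)=\sum_{|I|=n}\det(v_q)_{q\in I}^2\prod_{q\in I}a_q,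
\end{equation}
where $(v\otimes v)x=\langle v,x\rangle v$ and $I$ runs over the $n$-element subsets of $\{1,\dots,K\}$. It applies to $Q(C)$: if $C_j=\sum_ls_{jl}\,e_{jl}\otimes e_{jl}$ with $(e_{jl})_l$ an orthonormal basis of $H_j$, then
\begin{equation}\label{eq:Qdiag}
Q(C)=\sum_{j,l}c_js_{jl}\,v_{jl}\otimes v_{jl},\qquad v_{jl}=B_j^*e_{jl},\qquad\prod_j(\det C_j)^{c_j}=\prod_{j,l}s_{jl}^{c_j}.
\end{equation}
The second tool is invariance under equivalence.

\begin{lemma}\label{lem:equiv}
Let $\tilde B_j=U_jB_jT$ with $T$ and $U_j$ invertible, and let $\tilde\Psi$ belong to $\{(\tilde B_j,c_j)\}$. Then $\tilde\Psi$ attains its infimum if and only if $\Psi$ does. The dimension condition \eqref{eq:dim} and the properties \textup{(iv)} and \textup{(v)} hold for one datum if and only if they hold for the other.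
\end{lemma}

\begin{proof}
With $C_j=U_j^*\tilde C_jU_j$ we have $\sum_jc_j\tilde B_j^*\tilde C_j\tilde B_j=T^*Q(C)T$ and $\det C_j=(\det U_j)^2\det\tilde C_j$. So $\tilde\Psi(\tilde C)=(\det T)^2\prod_j|\det U_j|^{2c_j}\,\Psi(C)$, and $\tilde C\mapsto C$ is a bijection of the tuples of positive definite operators. Next, $\dim\tilde B_j(T^{-1}V)=\dim B_jV$, so $V\mapsto T^{-1}V$ transports \eqref{eq:dim}, criticality and complements. For (iv), compose the invertible maps.
\end{proof}

\begin{lemma}\label{lem:iii-iv}
Let $\bigcap_j\ker B_j=0$. If $C$ satisfies \eqref{eq:stationary}, then \textup{(iv)} holds.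
\end{lemma}

\begin{proof}
Put $\tilde B_i=C_i^{1/2}B_iQ^{-1/2}$. Then $\tilde B_i\tilde B_i^*=C_i^{1/2}(B_iQ^{-1}B_i^*)C_i^{1/2}=I$ and $\sum_ic_i\tilde B_i^*\tilde B_i=Q^{-1/2}QQ^{-1/2}=I$.
\end{proof}

\begin{lemma}\label{lem:geom}
For a geometric datum, $\Psi(C)\ge1=\Psi(I,\dots,I)$ for all $C$, and $V^\perp$ is critical whenever $V$ is critical.
\end{lemma}

\begin{proof}
Diagonalize $C$ as in \eqref{eq:Qdiag}, write $s_{jl}=e^{t_{jl}}$, keep the bases fixed, and consider $\ell(t)=\log\det\big(\sum_{j,l}c_je^{t_{jl}}v_{jl}\otimes v_{jl}\big)$. By \eqref{eq:CB}, $\ell(t)=\log\sum_Id_I\exp\big(\sum_{(j,l)\in I}t_{jl}\big)$ with $d_I\ge0$, and such a function is convex by H\"older's inequality. At $t=0$ the matrix is $\sum_jc_jB_j^*B_j=I$. So $\ell(0)=0$ and $\partial\ell/\partial t_{jl}(0)=\operatorname{tr}(c_jv_{jl}\otimes v_{jl})=c_j|B_j^*e_{jl}|^2=c_j$, because $B_jB_j^*=I$. A convex function lies above its tangent plane: $\ell(t)\ge\sum_{j,l}c_jt_{jl}$, which is $\Psi(C)\ge1$.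

Let $V$ be critical. Then
\[
\sum_jc_j\dim B_jV=\dim V=\operatorname{tr}\Big(P_V\sum_jc_jB_j^*B_j\Big)=\sum_jc_j\operatorname{tr}(B_jP_VB_j^*).
\]
The operator $B_jP_VB_j^*=(B_jP_V)(B_jP_V)^*$ has range $B_jV$ and satisfies $0\le B_jP_VB_j^*\le B_jB_j^*=I$. So its trace is at most $\dim B_jV$, with equality only if all non-zero eigenvalues equal $1$. The displayed identity forces equality for every $j$, that is, $B_jP_VB_j^*=P_{B_jV}$. Then $B_jP_{V^\perp}B_j^*=I-P_{B_jV}$, and comparing ranges gives $B_jV^\perp=(B_jV)^\perp$. Hence $\sum_jc_j\dim B_jV^\perp=\sum_jc_jn_j-\dim V=\dim V^\perp$.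
\end{proof}

The converse implication is proved by induction on the dimension. A critical subspace and a critical complement split the datum into two smaller ones. If there is no proper non-zero critical subspace, the inequality \eqref{eq:dim} is strict, and this makes $\Psi$ blow up along every degenerating sequence. We assume \eqref{eq:dim} rather than $D>0$, since \eqref{eq:dim} passes directly to subspaces.

\begin{proposition}\label{prop:v-iv}
Consider a datum that satisfies \eqref{eq:dim} for all subspaces and has property \textup{(v)}; no assumption on $D$ is made. Then \textup{(iv)} holds.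
\end{proposition}

\begin{proof}
We use induction on $n$. Note that \eqref{eq:dim} for $V=\bigcap_j\ker B_j$ gives $\bigcap_j\ker B_j=0$.

\emph{Case 1: there is a critical $V$ with $0\ne V\ne\mathbb{R}^n$.} Let $W$ be a critical complement. From $H_j=B_jV+B_jW$ we get $n_j\le\dim B_jV+\dim B_jW$, while
\[
\sum_jc_j(\dim B_jV+\dim B_jW)=\dim V+\dim W=\sum_jc_jn_j .
\]
So $H_j=B_jV\oplus B_jW$ for all $j$. Choose invertible maps $T$ and $U_j$ with $T^{-1}V\perp T^{-1}W$ and $U_jB_jV\perp U_jB_jW$. By Lemma~\ref{lem:equiv} we may pass to the equivalent datum, and so assume $V\perp W$ and $B_jV\perp B_jW$. Then each $B_j$ is block diagonal with blocks $B_j|_V:V\to B_jV$ and $B_j|_W:W\to B_jW$, and $B_j^*$ is block diagonal with the adjoint blocks.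

The maps $B_j|_V$ with $B_jV\ne0$ and the weights $c_j$ form a datum on $V$: the scaling condition is the criticality of $V$. It satisfies \eqref{eq:dim}, and a subspace of $V$ is critical for it if and only if it is critical for the original datum. We check (v). Let $V'\subset V$ be critical and let $W'$ be a critical complement of $V'$ in $\mathbb{R}^n$. If $v\in V$ and $v=v'+w'$ with $v'\in V'$, $w'\in W'$, then $w'=v-v'\in V$; so $V=V'\oplus(W'\cap V)$. Since $B_j(W'\cap V)\subset B_jW'\cap B_jV$ and $B_j(W'+V)=B_jW'+B_jV$,
\begin{align*}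
\dim(W'\cap V)+\dim(W'+V)&=\dim W'+\dim V=\sum_jc_j\big(\dim B_jW'+\dim B_jV\big)\\
&\ge\sum_jc_j\dim B_j(W'\cap V)+\sum_jc_j\dim B_j(W'+V).
\end{align*}
By \eqref{eq:dim} each dimension on the left is at most the corresponding sum on the right, so both are equalities, and $W'\cap V$ is critical. The argument is symmetric in $V$ and $W$. By induction there are invertible maps $T^V,U_j^V$ and $T^W,U_j^W$ that make the two restricted data geometric. Put $T=T^V\oplus T^W$ and $U_j=U_j^V\oplus U_j^W$, omitting zero blocks. Then $\tilde B_j=U_jB_jT$ is block diagonal, and both identities in (iv) hold block by block.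

\emph{Case 2: $\dim V<\sum_jc_j\dim B_jV$ whenever $0\ne V\ne\mathbb{R}^n$.} (This includes $n=1$.) We show that $\Psi$ attains its infimum; then Lemmas~\ref{lem:stationary} and~\ref{lem:iii-iv} give (iv). Let $C^m$ be a minimizing sequence, diagonalized as in \eqref{eq:Qdiag} with eigenvalues $s^m_{jl}$ and orthonormal bases $(e^m_{jl})_l$. Pass to a subsequence along which $e^m_{jl}\to e_{jl}$ and the order of the $K=\sum_jn_j$ numbers $s^m_{jl}$ does not depend on $m$. Relabel the pairs $(j,l)$ by $q=1,\dots,K$ so that $s_1^m\ge\dots\ge s_K^m$, and let $c_q$, $e_q$, $v_q^m=B_j^*e^m_{jl}$ and $v_q=B_j^*e_{jl}$ be the corresponding weights and vectors. Then $\sum_qc_q=n$, and the $v_q$ are non-zero and span $\sum_jB_j^*H_j=\mathbb{R}^n$.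

To bound $\det Q(C^m)$ from below we keep one term of \eqref{eq:CB}, and the best term uses the largest eigenvalues that are available. So let $I$ be the set of those $q$ with $v_q\notin\operatorname{span}(v_1,\dots,v_{q-1})$. Then $(v_q)_{q\in I}$ is a basis of $\mathbb{R}^n$, and $|I\cap[1,r]|=\dim\operatorname{span}(v_1,\dots,v_r)$ for all $r$. Since $\det(v_q^m)_{q\in I}\to\det(v_q)_{q\in I}\ne0$, there is $\kappa>0$ with $\det Q(C^m)\ge\kappa\prod_{q\in I}s_q^m$ for large $m$. Put $A_r=|I\cap[1,r]|-\sum_{q\le r}c_q$, so that $A_K=0$. Summation by parts gives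
\[
\log\Psi(C^m)\ge\log\kappa+\sum_{q=1}^K\big(\mathbf{1}_I(q)-c_q\big)\log s_q^m=\log\kappa+\sum_{r<K}A_r\big(\log s_r^m-\log s_{r+1}^m\big).
\]
We claim $A_r>0$ for $1\le r<K$. Let $V=\{v_1,\dots,v_r\}^\perp$; then $V\ne\mathbb{R}^n$ and $\dim V=n-|I\cap[1,r]|$. If $V=0$, then $\sum_{q\le r}c_q<n=|I\cap[1,r]|$ because $r<K$. Let $V\ne0$. For $q\le r$ with $e_q\in H_j$ and $v\in V$ we have $\langle e_q,B_jv\rangle=\langle v_q,v\rangle=0$. So the vectors $e_q$, $q\le r$, that belong to $H_j$ are orthonormal and orthogonal to $B_jV$, and there are at most $n_j-\dim B_jV$ of them. Hence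
\[
\sum_{q\le r}c_q\le n-\sum_jc_j\dim B_jV<n-\dim V=|I\cap[1,r]| .
\]
This proves the claim. With $\varepsilon>0$ a lower bound for these finitely many $A_r$, we obtain $\log\Psi(C^m)\ge\log\kappa+\varepsilon\log(s_1^m/s_K^m)$. As $\Psi(C^m)$ is bounded above, so is $s_1^m/s_K^m$. Since $\Psi(tC)=\Psi(C)$, we may normalize $s_1^m=1$. Then all eigenvalues stay in a compact subset of $(0,\infty)$, a subsequence of $C^m$ converges to a tuple of positive definite operators, and by continuity $\Psi$ is minimal there.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]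
Since $D>0$, we have $\bigcap_j\ker B_j=0$ and \eqref{eq:dim}. Theorem~\ref{thm:main} is (i)$\Rightarrow$(ii), and the converse is trivial. Lemmas~\ref{lem:gauss} and~\ref{lem:stationary} give (ii)$\Rightarrow$(iii), and Lemma~\ref{lem:iii-iv} gives (iii)$\Rightarrow$(iv). If (iv) holds, then by Lemma~\ref{lem:geom} the equivalent geometric datum has property (v) and its function $\tilde\Psi$ attains its infimum. Lemma~\ref{lem:equiv} transfers both facts to the given datum, which yields (v) and, by Lemma~\ref{lem:gauss}, (ii). Finally, (v)$\Rightarrow$(iv) is Proposition~\ref{prop:v-iv}.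
\end{proof}

\begin{thebibliography}{1}

\bibitem{BFK}
K.~J. B\"or\"oczky, F.~Fodor, P.~Kalantzopoulos,
\emph{Equality in Liakopoulos's generalized dual Loomis-Whitney inequality via Barthe's Reverse Brascamp-Lieb inequality},
arXiv:2507.13462 (2025).

\end{thebibliography}
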